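
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\numberwithin{equation}{section}

\title{Norm density of $VN(G)^*\square VN(G)$ in $VN(G)$\\ characterizes amenability}


\begin{abstract}
Let $G$ be a locally compact group with Fourier algebra $A(G)$ and group von Neumann algebra $VN(G)=A(G)^*$. We prove that the linear span of the Arens products $m\square T$, with $m\in VN(G)^*$ and $T\in VN(G)$, is norm dense in $VN(G)$ if and only if $G$ is amenable. This answers a question of Poulin. If $G$ is not amenable, the quotient of $VN(G)$ by the closure of this span maps onto $\ell^\infty$; the same is true for the larger space of those $T\in VN(G)$ that are bounded on $A(G)$ with respect to the completely bounded multiplier norm. The proof constructs, in $A(G)$ for every non-amenable $G$, a sequence that behaves like the unit vector basis of $\ell^1$ while its completely bounded multiplier norms tend to $0$.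
\end{abstract}

\section{The question and the answer}

\subsection{The objects}

Throughout, $G$ is a locally compact group with identity $e$, left Haar measure $dx$ and modular function $\Delta$, with the convention $d(xa)=\Delta(a)\,dx$; the Haar measure of a set $E$ is $|E|$. Scalar products are linear in the first variable. Let $(\lambda(x)\xi)(s)=\xi(x^{-1}s)$ be the left regular representation on $L^2(G)$, and write $\lambda(\mu)=\int\lambda(x)\,d\mu(x)$ for a finite measure $\mu$ and $\lambda(k)=\int k(x)\lambda(x)\,dx$ for $k\in L^1(G)$. The von Neumann algebra generated by $\lambda(G)$ is $VN(G)$, and $C^*_r(G)$ is the norm closure of $\lambda(L^1(G))$. The group $G$ is \emph{amenable} if $L^\infty(G)$ carries a left invariant mean.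

For $\alpha,\beta\in L^2(G)$ put $\omega_{\alpha,\beta}(T)=\langle T\alpha,\beta\rangle$. By Eymard's theorem the predual of $VN(G)$ is the \emph{Fourier algebra} $A(G)$, the space of all functions $a(x)=\langle\lambda(x)\alpha,\beta\rangle$; the function $a$ is identified with the normal functional $\omega_{\alpha,\beta}$ on $VN(G)$, so that
\[
\langle\lambda(x),a\rangle=a(x)\qquad(x\in G),
\]
and $\alpha,\beta$ can be chosen with $\|\alpha\|\,\|\beta\|=\|a\|_A$. Under pointwise multiplication $A(G)$ is a commutative Banach algebra. Since the span of $\lambda(G)$ is weak* dense in $VN(G)$, two normal functionals on $VN(G)$ that agree on every $\lambda(x)$ are equal; we use this several times.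

The Arens construction gives module actions. For $T\in VN(G)$, $a\in A(G)$ and $\psi,m\in VN(G)^*=A(G)^{**}$ define $T\square a,\ m\square T\in VN(G)$ and $\psi\square m\in A(G)^{**}$ by
\[
\langle T\square a,b\rangle=\langle T,ab\rangle,\qquad
\langle m\square T,b\rangle=\langle m,T\square b\rangle,\qquad
\langle\psi\square m,S\rangle=\langle\psi,m\square S\rangle
\]
for $b\in A(G)$ and $S\in VN(G)$. Let
\[
\mathcal F=\operatorname{span}\{m\square T:\ m\in VN(G)^*,\ T\in VN(G)\}\subset VN(G).
\]
Bars denote norm closures. Poulin \cite[Problem 1]{Poulin} asks: \emph{does $\overline{\mathcal F}=VN(G)$ imply that $G$ is amenable?}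

\subsection{What the actions measure}

On the generators, $\lambda(x)\square a=a(x)\lambda(x)$, so $T\mapsto T\square a$ multiplies the ``Fourier coefficients'' of $T$ by $a$. Similarly $m\square\lambda(x)=\langle m,\lambda(x)\rangle\lambda(x)$. Hence $\mathcal F$ contains every $\lambda(x)$ and is weak* dense in $VN(G)$ for every $G$. The question concerns the norm.

If $m=a\in A(G)$, then $a\square T=T\square a$ because $A(G)$ is commutative. If $G$ is compact, then $1\in A(G)$ and $1\square T=T$, so $\mathcal F=VN(G)$. If $G$ is abelian with dual group $\widehat G$, the Fourier transform identifies $A(G)$ with the convolution algebra $L^1(\widehat G)$ and $VN(G)$ with $L^\infty(\widehat G)$. Under these identifications $(T\square a)(\gamma)=\int T(\chi\gamma)a(\chi)\,d\chi$ is a uniformly continuous function of $\gamma$. So, if $G$ is not compact, the products $a\square T$ with $a\in A(G)$ do not span a dense subspace of $L^\infty(\widehat G)$, and elements $m$ of the bidual are needed. For amenable $G$ one suitable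 $m$ is provided by Leptin's theorem: if $G$ is amenable, $A(G)$ has an approximate identity bounded by $1$, and a weak* cluster point $E$ of it satisfies $E\square T=T$ for all $T$ (Section~\ref{sec:reduction}). So amenability gives $\mathcal F=VN(G)$ with a single $m$. We prove that for all other groups even the closure of $\mathcal F$ falls short of $VN(G)$.

\subsection{An obstruction: multiplier norms}

For $a\in A(G)$ let $M_a:VN(G)\to VN(G)$, $M_aT=T\square a$. It is the adjoint of multiplication by $a$ on $A(G)$. Put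
\[
\|a\|_M=\|M_a\|=\sup\{\|ab\|_A:\|b\|_A\le1\},\qquad \|a\|_{cb}=\|M_a\|_{cb}.
\]
Here $\|M_a\|_{cb}$ is the supremum over $d$ of the norms of the entrywise maps $M_d(VN(G))\to M_d(VN(G))$, where $M_d(VN(G))$ acts on $L^2(G;\mathbb C^d)$. We shall see that $\|a\|_M\le\|a\|_{cb}\le\|a\|_A$ (Lemma~\ref{lem:integral}). Let
\[
\mathcal D=\{T\in VN(G):\ \text{there is }C\text{ with }|\langle T,a\rangle|\le C\|a\|_{cb}\text{ for all }a\in A(G)\}.
\]
Then $\mathcal D$ is a linear subspace, and $\mathcal F\subset\mathcal D$, because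
\begin{equation}\label{eq:FinD}
|\langle m\square T,a\rangle|=|\langle m,T\square a\rangle|\le\|m\|\,\|T\|\,\|a\|_M\le\|m\|\,\|T\|\,\|a\|_{cb}.
\end{equation}

\begin{theorem}\label{thm:main}
For a locally compact group $G$ the following are equivalent:
\begin{itemize}
\item[(a)] $G$ is amenable;
\item[(b)] there is one $E\in VN(G)^*$ with $E\square T=T$ for all $T\in VN(G)$;
\item[(c)] $\overline{\mathcal F}=VN(G)$;
\item[(d)] $\overline{\mathcal D}=VN(G)$;
\item[(e)] $0$ is the only $\psi\in A(G)^{**}$ with $\psi\square m=0$ for all $m\in A(G)^{**}$;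
\item[(f)] the norms $\|\cdot\|_{cb}$ and $\|\cdot\|_A$ are equivalent on $A(G)$.
\end{itemize}
\end{theorem}

The implication (c)$\Rightarrow$(a) answers the question. If $G$ is not amenable, the defect is large:

\begin{theorem}\label{thm:size}
Let $G$ be non-amenable. Then $\{\psi\in A(G)^{**}:\psi\square m=0\text{ for all }m\in A(G)^{**}\}$ contains $\mathcal D^\perp$, and $\mathcal D^\perp$ contains an isometric copy of $\ell^1(\beta\mathbb N\setminus\mathbb N)$. There are bounded linear maps from $VN(G)/\overline{\mathcal D}$ and from $VN(G)/\overline{\mathcal F}$ onto $\ell^\infty$; in particular these quotients are nonseparable.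
\end{theorem}

Here $\beta\mathbb N\setminus\mathbb N$ is the set of free ultrafilters on $\mathbb N$, and $\ell^1$ refers to summable families indexed by it.

\subsection{What has to be constructed}

If condition (d) were $\mathcal D=VN(G)$, without a closure, the uniform boundedness principle would show that the set $\{a:\|a\|_{cb}\le1\}$ is bounded in $A(G)$, and a sequence with $\|a_n\|_{cb}/\|a_n\|_A\to0$ would refute it. For the closure this is not enough. Consider, on $\ell^2$, the strictly weaker norm $(\sum_kk^{-2}|x_k|^2)^{1/2}$: all finitely supported functionals are bounded for it, and they are norm dense in the dual of $\ell^2$. To separate some $F\in VN(G)$ from $\overline{\mathcal D}$ it suffices that $\langle F,y_n\rangle$ stays away from $0$ along a bounded sequence $(y_n)$ with $\|y_n\|_{cb}\to0$. Such an $F$ exists for every sequence equivalent to the basis of $\ell^1$, because on such a sequence the values of a functional can be prescribed at will. Both theorems will follow from: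

\begin{proposition}\label{prop:A}
If $G$ is not amenable, there are $y_n\in A(G)$ $(n\ge1)$ and numbers $\eta_N\ge0$ with $\eta_N\to0$ such that $\|y_n\|_A\le1$, $\|y_n\|_{cb}\to0$, and
\begin{equation}\label{eq:l1}
\Big\|\sum_{n\ge N}d_ny_n\Big\|_A\ge(1-\eta_N)\sum_{n\ge N}|d_n|\qquad\text{for all $N$ and all finitely supported }(d_n)_{n\ge N}.
\end{equation}
\end{proposition}

Section~\ref{sec:formulas} contains the formulas behind all estimates of $\|\cdot\|_{cb}$, Section~\ref{sec:free} shows the mechanism in a free group, and Section~\ref{sec:reduction} derives the theorems from Proposition~\ref{prop:A}. The proposition is proved in Sections~\ref{sec:harm}--\ref{sec:disc}: first a tool common to all non-amenable groups, then the nondiscrete and the discrete case.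

\section{Two formulas for multipliers}\label{sec:formulas}

For $T=[T_{ij}]\in M_d(VN(G))$ write $M_aT=[M_aT_{ij}]$. If $\alpha,\beta\in L^2(G;\mathbb C^d)$ have components $\alpha_j,\beta_i$, then by definition
\begin{equation}\label{eq:matrix}
\langle(M_aT)\alpha,\beta\rangle=\sum_{i,j}\langle T_{ij},\,a\,\omega_{\alpha_j,\beta_i}\rangle .
\end{equation}
So $\|a\|_{cb}$ is the supremum of the modulus of \eqref{eq:matrix} over all $d$, all $\|T\|\le1$ and all unit vectors $\alpha,\beta$.

\subsection{An integral formula}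

The first formula is Fell's absorption principle $\lambda\otimes\lambda\cong\lambda\otimes1$, written as an integral. For a function $\alpha$ on $G$ and $r\in G$ put $\alpha_r(s)=\alpha(sr)$. (The index $r$ always denotes this translate; the indices $i,j$ on $\alpha,\beta$ denote components.) Every element of $L^2(G;\mathbb C^d)$ is the limit of a sequence of continuous functions with compact support, hence vanishes almost everywhere off some open $\sigma$-compact subgroup of $G$; finitely many elements have a common subgroup of this kind. We choose Borel representatives that vanish off it everywhere. In this way all integrals below live on $\sigma$-compact groups, and the Tonelli and Fubini theorems apply.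

\begin{lemma}\label{lem:integral}
Let $\xi,\eta\in L^2(G)$ and $\alpha,\beta\in L^2(G;\mathbb C^d)$ vanish off the open $\sigma$-compact subgroup $G_0$, and let $a=\omega_{\xi,\eta}\in A(G)$. Then $\xi\alpha_r,\eta\beta_r\in L^2(G;\mathbb C^d)$ for almost every $r\in G_0$,
\[
\int_{G_0}\|\xi\alpha_r\|^2\,dr=\|\xi\|^2\|\alpha\|^2,\qquad \int_{G_0}\|\eta\beta_r\|^2\,dr=\|\eta\|^2\|\beta\|^2,
\]
and for every $T\in M_d(VN(G))$
\begin{equation}\label{eq:integral}
\langle(M_aT)\alpha,\beta\rangle=\int_{G_0}\langle T(\xi\alpha_r),\eta\beta_r\rangle\,dr .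
\end{equation}
Consequently $\|a\|_M\le\|a\|_{cb}\le\|a\|_A$ for every $a\in A(G)$.
\end{lemma}

\begin{proof}
By \eqref{eq:matrix} it suffices to treat $d=1$ and then sum over components and matrix entries. Let $\Phi(s,r)=\xi(s)\alpha(sr)$ and $\Psi(s,r)=\eta(s)\beta(sr)$ on $G_0\times G_0$. By Tonelli and left invariance,
\[
\iint|\Phi|^2\,dr\,ds=\int|\xi(s)|^2\int|\alpha(sr)|^2\,dr\,ds=\|\xi\|^2\|\alpha\|^2,
\]
and likewise for $\Psi$. So $\Phi,\Psi\in L^2(G)\otimes L^2(G_0)$, and
\[
T\mapsto\langle(T\otimes1)\Phi,\Psi\rangle=\int_{G_0}\langle T(\xi\alpha_r),\eta\beta_r\rangle\,dr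
\]
is a normal functional on $VN(G)$. So is $T\mapsto\langle T,a\,\omega_{\alpha,\beta}\rangle$, and we compare them on $T=\lambda(x)$. If $x\in G_0$, Fubini and the substitution $t=sr$ give
\[
\iint\xi(x^{-1}s)\alpha(x^{-1}sr)\overline{\eta(s)\beta(sr)}\,dr\,ds
=\int\xi(x^{-1}s)\overline{\eta(s)}\,ds\int\alpha(x^{-1}t)\overline{\beta(t)}\,dt=a(x)\,\omega_{\alpha,\beta}(\lambda(x)).
\]
If $x\notin G_0$, then $\lambda(x)\xi$ and $\lambda(x)(\xi\alpha_r)$ vanish on $G_0$, while $\eta$ and $\eta\beta_r$ vanish off $G_0$; so both functionals give $0$. This proves \eqref{eq:integral}.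

For the last statement choose $\xi,\eta$ with $a=\omega_{\xi,\eta}$ and $\|\xi\|\|\eta\|=\|a\|_A$. By the Cauchy--Schwarz inequality the right side of \eqref{eq:integral} is in modulus at most $\|T\|\,\|\xi\|\|\alpha\|\,\|\eta\|\|\beta\|$. The inequality $\|a\|_M\le\|a\|_{cb}$ is trivial.
\end{proof}

\subsection{Discrete groups}\label{subsec:disc}

Let $G$ be discrete, with counting measure, and let $(\delta_s)_{s\in G}$ be the standard basis of $\ell^2(G)$. The elements of $VN(G)$ commute with the right translations $\delta_s\mapsto\delta_{sg}$. Hence the matrix of $T\in M_d(VN(G))$ has blocks $T_{s,t}\in M_d(\mathbb C)$ ($s,t\in G$) of the form $T_{s,t}=\widehat T(st^{-1})$ with $\widehat T(x)=T_{x,e}$. Since $1_{\{x\}}=\omega_{\delta_e,\delta_x}$ as functions on $G$, a finitely supported function $b$ on $G$ is in $A(G)$ and $\langle T,b\rangle=\sum_xb(x)\widehat T(x)$ for $T\in VN(G)$. If $a$ has finite support, so has $a\,\omega_{\alpha_j,\beta_i}$; as $\omega_{\alpha_j,\beta_i}(\lambda(x))=\sum_s\alpha_j(x^{-1}s)\overline{\beta_i(s)}$,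 \eqref{eq:matrix} becomes, with $t=x^{-1}s$,
\begin{equation}\label{eq:schur}
\langle(M_aT)\alpha,\beta\rangle=\sum_{s,t\in G}a(st^{-1})\,\langle T_{s,t}\,\alpha(t),\beta(s)\rangle,
\end{equation}
an absolutely convergent sum, because only finitely many $x=st^{-1}$ occur. In words: $M_a$ multiplies the matrix of $T$ entrywise by $a(st^{-1})$.

\begin{lemma}\label{lem:rowcol}
Let $G$ be discrete, let $a$ have finite support, and let $G\times G$ be the disjoint union of $\Gamma_1$ and $\Gamma_2$. Suppose that
\[
\sum_{t:(s,t)\in \Gamma_1}|a(st^{-1})|^2\le\kappa^2\ \text{ for all }s,\qquad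
\sum_{s:(s,t)\in \Gamma_2}|a(st^{-1})|^2\le\kappa^2\ \text{ for all }t ,
\]
where $\kappa\ge0$. Then $\|a\|_{cb}\le2\kappa$.
\end{lemma}

\begin{proof}
Let $\|T\|\le1$ and let $\alpha,\beta$ be unit vectors in $\ell^2(G;\mathbb C^d)$. Let $K_i(s,t)=a(st^{-1})$ on $\Gamma_i$ and $0$ elsewhere, and split \eqref{eq:schur} accordingly. With $\beta_{(t)}(s)=\overline{K_1(s,t)}\,\beta(s)$ the first part is
\[
\Big|\sum_t\langle T(\alpha(t)\delta_t),\beta_{(t)}\rangle\Big|\le\Big(\sum_t|\alpha(t)|^2\Big)^{1/2}\Big(\sum_s|\beta(s)|^2\sum_t|K_1(s,t)|^2\Big)^{1/2}\le\kappa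
\]
in modulus. With $\alpha^{(s)}(t)=K_2(s,t)\,\alpha(t)$ the second part is
\[
\Big|\sum_s\langle T\alpha^{(s)},\beta(s)\delta_s\rangle\Big|\le\Big(\sum_t|\alpha(t)|^2\sum_s|K_2(s,t)|^2\Big)^{1/2}\Big(\sum_s|\beta(s)|^2\Big)^{1/2}\le\kappa .\qedhere
\]
\end{proof}

We recall some facts about the faithful normal tracial state $\tau(T)=\langle T\delta_e,\delta_e\rangle$ on $VN(G)$. Put $\|w\|_p=\tau(|w|^p)^{1/p}$ for $1\le p<\infty$. Then $\|\sum_gw(g)\lambda(g)\|_2^2=\sum_g|w(g)|^2$ for finite sums. Since $\|w\|_2=\|w\delta_e\|$, finite sums are dense in $VN(G)$ for $\|\cdot\|_2$. The Cauchy--Schwarz inequality is $|\tau(vw)|\le\|v\|_2\|w\|_2$; applied to $u^*v$ and $w$, where $vw=u|vw|$ is the polar decomposition, it gives $\|vw\|_1\le\|v\|_2\|w\|_2$. H\"older's inequality for the distribution of $|w|$ under $\tau$, a probability measure on $[0,\infty)$, gives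
\begin{equation}\label{eq:holder}
\|w\|_2^2\le\|w\|_1^{2/3}\,\big(\|w\|_4^4\big)^{1/3}.
\end{equation}
For $w\in VN(G)$ let $\Omega_w(T)=\tau(Tw)$. Then $\Omega_w\in A(G)$, and $\|\Omega_w\|_A=\|w\|_1$: if $w=u|w|$ is the polar decomposition, then $|\tau(Tw)|=|\tau(|w|^{1/2}\,Tu|w|^{1/2})|\le\|T\|\,\tau(|w|)$, with equality for $T=u^*$. If $w=\sum_gw(g)\lambda(g)$ is a finite sum, then, as a function, $\Omega_w(x)=\tau(\lambda(x)w)=w(x^{-1})$.

\section{The mechanism in a free group}\label{sec:free}

Let $G$ be the free group on $x_1,x_2,\dots$ and $|s|$ the word length. For $r\ge1$ let $S_r=\{x_i^{\pm1}:i\le r\}$ and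
\[
a_r=(2r)^{-1/2}\,1_{S_r}.
\]
We show $\|a_r\|_A\ge1/\sqrt2$ and $\|a_r\|_{cb}\le\sqrt{2/r}$.

\emph{The multiplier norm is small.} The pairs $(s,t)$ with $st^{-1}\in S_r$ are edges of a forest, the Cayley graph for left multiplication by $S_r$, and $|s|=|t|\pm1$ on each edge. Every $s$ has at most one neighbor $t$ with $|t|<|s|$, obtained by deleting the first letter of $s$. Let $\Gamma_1=\{(s,t):|t|<|s|\}$ and let $\Gamma_2$ be the complement. In the first sum of Lemma~\ref{lem:rowcol} at most one term is nonzero, and it equals $1/(2r)$; in the second sum only $s$ with $|s|<|t|$ can contribute, and again there is at most one such neighbor. So we can take $\kappa^2=1/(2r)$, and $\|a_r\|_{cb}\le2(2r)^{-1/2}=\sqrt{2/r}$.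

\emph{The Fourier norm is not.} Since $S_r=S_r^{-1}$, we have $a_r=\Omega_{w}$ with $w=(2r)^{-1/2}\sum_{z\in S_r}\lambda(z)$, a self-adjoint operator with $\|w\|_2=1$. Moreover $(2r)^2\tau(w^4)$ is the number of quadruples in $S_r$ with $z_1z_2z_3z_4=e$. Either $z_1z_2=e=z_3z_4$, which gives $(2r)^2$ quadruples, or $z_1z_2\ne e$, and then cancellation forces $z_2z_3=e=z_1z_4$, which gives $2r(2r-1)$ more. So $\|w\|_4^4<2$, and \eqref{eq:holder} yields $\|a_r\|_A=\|w\|_1\ge1/\sqrt2$.

This shows two of the three main points of the proof. The number of neighbors is large, but \emph{almost all of them lie on one side} (farther from $e$); orienting the edges makes rows or columns thin. For a general non-amenable group the role of $|s|$ will be played by a positive function $h$ whose average over neighbors is much smaller than $h$ (Section~\ref{sec:harm}). And on coefficients of size $\sqrt{p(z)}$, with $p$ a probability, the norm of $A(G)$ is bounded below by a fourth moment computation; in general discrete groups random signs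 will replace the combinatorics.

The third point is what this example lacks. The vectors $w\delta_e\in\ell^2(G)$ that belong to $a_r$ have norm $1$, and their coordinates tend to $0$ as $r\to\infty$. Hence they tend weakly to $0$, and $\langle T,a_r\rangle=\tau(Tw)=\langle w\delta_e,T^*\delta_e\rangle\to0$ for \emph{every} $T\in VN(G)$. So $(a_r)$ refutes (f) but cannot separate anything from $\overline{\mathcal D}$. More generally, if $\sup_n\|w_n\|_2<\infty$, then $(\Omega_{w_n})$ lies in the image of a ball of a Hilbert space under a bounded map, hence is relatively weakly compact and cannot satisfy \eqref{eq:l1}. One must concentrate the functions: in discrete groups we shall compress by projections of small trace, and in nondiscrete groups use functions in $A(G)$ of height $1$ with small supports.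

\section{From the sequence to the theorems}\label{sec:reduction}

\begin{lemma}\label{lem:interp}
Let $(y_n),(\eta_N)$ be as in Proposition~\ref{prop:A}, let $\eta_N<1$, and let $(c_n)_{n\ge N}$ be a bounded sequence. There is $F\in VN(G)$ with $\langle F,y_n\rangle=c_n$ for all $n\ge N$ and $\|F\|\le(1-\eta_N)^{-1}\sup_n|c_n|$.
\end{lemma}

\begin{proof}
By \eqref{eq:l1}, $\sum_{n\ge N}d_ny_n\mapsto\sum_{n\ge N} d_nc_n$ is a well-defined functional on $\operatorname{span}\{y_n:n\ge N\}$ of norm at most $(1-\eta_N)^{-1}\sup|c_n|$. Extend it to $A(G)$ by the Hahn--Banach theorem; $A(G)^*=VN(G)$.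
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:A}]
(a)$\Rightarrow$(b). Let $(u_i)$ be an approximate identity of $A(G)$ bounded by $1$ (Leptin), and $E$ a weak* cluster point of $(u_i)$ in $VN(G)^*$. Since $\langle T\square a,u_i\rangle=\langle T,au_i\rangle\to\langle T,a\rangle$, we get $\langle E\square T,a\rangle=\langle E,T\square a\rangle=\langle T,a\rangle$.

(b)$\Rightarrow$(c) is clear, and (c)$\Rightarrow$(d) follows from $\mathcal F\subset\mathcal D$, see \eqref{eq:FinD}.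

(c)$\Leftrightarrow$(e). By definition $\psi\square m=0$ for all $m$ if and only if $\psi$ vanishes on $\mathcal F$. By the Hahn--Banach theorem $\mathcal F$ is norm dense if and only if $\psi=0$ is the only such functional.

(a)$\Rightarrow$(f). With $(u_i)$ as above, $\|a\|_A=\lim\|au_i\|_A\le\|a\|_M\le\|a\|_{cb}\le\|a\|_A$.

(d)$\Rightarrow$(a), (c)$\Rightarrow$(a) and (f)$\Rightarrow$(a). Let $G$ be non-amenable and $(y_n)$ as in Proposition~\ref{prop:A}. Choose $N$ such that $\eta_N<1$ and, by Lemma~\ref{lem:interp}, $F\in VN(G)$ with $\langle F,y_n\rangle=1$ for $n\ge N$. If $T\in\mathcal D$, then $|\langle T,y_n\rangle|\le C\|y_n\|_{cb}\to0$, so, as $\|y_n\|_A\le1$,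
\[
\|F-T\|\ge\lim_n|\langle F-T,y_n\rangle|=1 .
\]
Hence $F\notin\overline{\mathcal D}\supset\overline{\mathcal F}$, and (d) and (c) fail. Also (f) fails, since $\|y_n\|_A\ge1-\eta_N$ for $n\ge N$ by \eqref{eq:l1}, while $\|y_n\|_{cb}\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:size}, given Proposition~\ref{prop:A}]
The annihilator in question is $\mathcal F^\perp\supset\mathcal D^\perp$. For a free ultrafilter $\mathcal U$ on $\mathbb N$ let $\psi_{\mathcal U}$ be the weak* limit of $(y_n)$ along $\mathcal U$ in $A(G)^{**}$. Then $\|\psi_{\mathcal U}\|\le1$, and $\psi_{\mathcal U}\in\mathcal D^\perp$ because $\langle T,y_n\rangle\to0$ for $T\in\mathcal D$. We write $\operatorname{sgn}c=c/|c|$ for $c\ne0$ and $\operatorname{sgn}0=0$.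

Let $\mathcal U_1,\dots,\mathcal U_k$ be distinct and $c_1,\dots,c_k\in\mathbb C$. Choose disjoint $S_i\in\mathcal U_i$. For all large $N$, Lemma~\ref{lem:interp} gives $F_N\in VN(G)$ with $\|F_N\|\le(1-\eta_N)^{-1}$ and, for $n\ge N$, $\langle F_N,y_n\rangle=\overline{\operatorname{sgn}c_i}$ if $n\in S_i$ and $0$ if $n\notin\bigcup_iS_i$. Then $\langle\sum_ic_i\psi_{\mathcal U_i},F_N\rangle=\sum_i|c_i|$, and $N\to\infty$ gives $\|\sum_ic_i\psi_{\mathcal U_i}\|\ge\sum_i|c_i|$; the opposite inequality is clear. So $(c_{\mathcal U})\mapsto\sum c_{\mathcal U}\psi_{\mathcal U}$ is isometric on finitely supported families and extends to an isometry of $\ell^1(\beta\mathbb N\setminus\mathbb N)$ into the closed space $\mathcal D^\perp$.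

Partition $\mathbb N$ into infinite sets $S_1,S_2,\dots$, choose free ultrafilters $\mathcal U_i\ni S_i$, and let $\psi_i=\psi_{\mathcal U_i}$. The map $T\mapsto(\langle\psi_i,T\rangle)_i$ is bounded from $VN(G)$ to $\ell^\infty$ and vanishes on $\overline{\mathcal D}\supset\overline{\mathcal F}$, so it factors through both quotients. It is onto: for $c\in\ell^\infty$ and $\eta_N<1$, Lemma~\ref{lem:interp} gives $F$ with $\langle F,y_n\rangle=c_i$ whenever $n\ge N$, $n\in S_i$, and then $\langle\psi_i,F\rangle=c_i$ for all $i$. Since $\ell^\infty$ is nonseparable, so are the quotients.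
\end{proof}

It remains to prove Proposition~\ref{prop:A}. \emph{From now on $G$ is not amenable.}

\section{Positive functions contracted by averaging}\label{sec:harm}

A measure $\mu$ is \emph{symmetric} if $\mu(E)=\mu(E^{-1})$ for all Borel sets $E$. We look for a symmetric probability $\sigma$ and a positive function $h$ whose average $\int h(yx)\,d\sigma(y)$ is at most $\theta h(x)$, with $\theta$ small. In the free group on $x_1,\dots,x_r$, $r\ge2$, with $\sigma$ uniform on $S_r$, the function $h(x)=(2r-1)^{-|x|/2}$ does this: if $x\ne e$, one of the $2r$ elements $zx$ is shorter than $x$ and the others are longer, so the average is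
\[
\tfrac1{2r}\big((2r-1)^{1/2}+(2r-1)(2r-1)^{-1/2}\big)h(x)=\tfrac{\sqrt{2r-1}}r\,h(x),
\]
and at $x=e$ it is $(2r-1)^{-1/2}$, which is smaller than $\sqrt{2r-1}/r$. In general $h$ will be obtained from a Green function $\sum_m\theta^{-m}\sigma^{*m}*u$. The series converges if $\|\lambda(\sigma)\|<\theta$, and it is non-amenability that provides such a $\sigma$.

\begin{lemma}\label{lem:gap}
There is a symmetric probability measure $\sigma_0$ with density $g_0\in C_c(G)$, $g_0(e)>0$, and $\|\lambda(\sigma_0)\|<1$.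
\end{lemma}

\begin{proof}
It suffices to find $\sigma_0$ without the requirement $g_0(e)>0$. Afterwards replace $\sigma_0$ by $(1-t)\sigma_0+t\sigma_1$ with $0<t<1$ and $\sigma_1$ a symmetric probability with density in $C_c(G)$ that is positive at $e$; the norm stays below $1$. (For $\sigma_1$ average a probability $k\,dx$, $k\in C_c(G)^+$, $k(e)>0$, with its image under inversion, whose density $k(x^{-1})\Delta(x^{-1})$ is in $C_c(G)$.)

Suppose $\|\lambda(\sigma)\|=1$ for all symmetric probabilities $\sigma$ with density in $C_c(G)$. Let $f_1,\dots,f_m\in C_c(G)^+$ be probability densities, $\mu_i=f_i\,dx$, $\check\mu_i$ the image of $\mu_i$ under inversion, $\sigma=\frac1{2m}\sum_i(\mu_i+\check\mu_i)$, and $\delta>0$. As $\lambda(\sigma)$ is self-adjoint and $|\langle\lambda(\sigma)\xi,\xi\rangle|\le\langle\lambda(\sigma)|\xi|,|\xi|\rangle$, there is a unit vector $\xi\ge0$ with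
\[
\tfrac12\int\|\lambda(x)\xi-\xi\|_2^2\,d\sigma(x)=1-\langle\lambda(\sigma)\xi,\xi\rangle\le\delta .
\]
Let $\zeta=\xi^2$, a probability density. Factoring the difference of two squares,
\[
\|\lambda(x)\zeta-\zeta\|_1\le\|\lambda(x)\xi-\xi\|_2\,\|\lambda(x)\xi+\xi\|_2\le2\|\lambda(x)\xi-\xi\|_2 .
\]
Since $\mu_i\le2m\sigma$,
\[
\|f_i*\zeta-\zeta\|_1\le2\int\|\lambda(x)\xi-\xi\|_2\,d\mu_i(x)\le2\Big(\int\|\lambda(x)\xi-\xi\|_2^2\,d\mu_i(x)\Big)^{1/2}\le2(4m\delta)^{1/2}.
\]
So there is a net of probability densities $\zeta$ with $\|f*\zeta-\zeta\|_1\to0$ for every probability density $f\in C_c(G)$ and hence, by approximation in $L^1$, for every probability density $f\in L^1(G)$. A weak* cluster point of this net in $L^\infty(G)^*$ is a topologically left invariant mean, that is, a mean taking equal values on $\phi$ and on $s\mapsto\int f(x)\phi(xs)\,dx$ for all $\phi\in L^\infty(G)$ and all such $f$. Its existence implies that $G$ is amenable \cite{Greenleaf}, a contradiction.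
\end{proof}

\begin{lemma}\label{lem:h}
For every $\theta\in(0,1)$ there are a symmetric probability measure $\sigma$ with density in $C_c(G)$, a continuous function $h:G\to(0,\infty)$ and a symmetric neighborhood $V_0$ of $e$ with
\begin{equation}\label{eq:h}
\int h(yx)\,d\sigma(y)\le\theta\,h(x),\qquad \tfrac12h(x)\le h(vx)\le2h(x)\qquad(x\in G,\ v\in V_0).
\end{equation}
\end{lemma}

The second condition, a uniform Harnack inequality, will allow us to replace $\sigma$ by a finitely supported measure in nondiscrete groups. In discrete groups it is void, as $V_0=\{e\}$ is admissible.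

\begin{proof}
Let $N_0=\{g_0>0\}$ with $g_0$ from Lemma~\ref{lem:gap}. It is open and contains $e$, and it is symmetric since $g_0(x)=g_0(x^{-1})\Delta(x^{-1})$. Choose $n\ge1$ with $\|\lambda(\sigma_0)\|^n<\theta$ and put $\sigma=\sigma_0^{*n}$, with density $g\in C_c(G)$. The convolution of two nonnegative functions in $C_c(G)$ is in $C_c(G)$ and is positive exactly on the product of the sets where they are positive. Hence, with $N=N_0^n=\{g>0\}$, the density of $\sigma^{*m}$ is continuous and positive exactly on $N^m$. Since $e\in N=N^{-1}$, the sets $N^m$ increase to an open, hence closed, subgroup $H$, which contains $\operatorname{supp}\sigma$; and every compact subset of $H$ lies in some $N^m$.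

\emph{Definition of $h$ on $H$.} For Borel functions $u\ge0$ on $H$ let $Lu(x)=\int u(yx)\,d\sigma(y)$, so $L^mu(x)=\int u(yx)\,d\sigma^{*m}(y)$. By symmetry $Lu(x)=\int u(y^{-1}x)\,d\sigma(y)$; so on $L^2(H)\subset L^2(G)$ the operator $L$ is the restriction of $\lambda(\sigma)=\lambda(\sigma_0)^n$, and $\|L\|<\theta$. Fix $0\ne u\in C_c(H)^+$ and put
\[
h_0=\sum_{m\ge0}\theta^{-m}L^mu,\qquad h=Lh_0=\sum_{m\ge0}\theta^{-m}L^{m+1}u .
\]
The first series converges in $L^2(H)$, and pointwise in $[0,\infty]$; the second formula is monotone convergence. We pass from $h_0$ to $h$ because one more averaging gives regularity.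

\emph{$h$ is finite and positive.} We have $h(x)=\int h_0(yx)g(y)\,dy<\infty$ by Cauchy--Schwarz, as $h_0(\cdot\,x)\in L^2(H)$ and $g\in L^2(H)$. Next, $L^mu(x)>0$ if and only if $N^mx$ meets $\{u>0\}$, which is true for large $m$. So $h(x)>0$.

\emph{Averaging.} $Lh=\sum_{m\ge0}\theta^{-m}L^{m+2}u=\theta(h-Lu)\le\theta h$. Consequently
\begin{equation}\label{eq:Lm}
L^mh_0=L^{m-1}h\le\theta^{m-1}h\qquad(m\ge1).
\end{equation}

\emph{Regularity.} Let $V_1\subset H$ be a compact symmetric neighborhood of $e$ and $C=\operatorname{supp}(g)V_1$, a compact subset of $H$. Choose $m\ge1$ with $C\subset N^m$ and $\kappa>0$ such that the density of $\sigma^{*m}$ is at least $\kappa$ on $C$. For $v\in V_1$, substituting $yv^{-1}$ for $y$ in $h(vx)=\int h_0(yvx)g(y)\,dy$ gives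
\[
h(vx)=\int h_0(yx)\,\Delta(v)^{-1}g(yv^{-1})\,dy .
\]
Given $\delta>0$, for all $v\in V_1$ close to $e$ we have $|\Delta(v)^{-1}g(yv^{-1})-g(y)|\le\delta\,1_C(y)$ for all $y$, by uniform continuity of $g$, continuity of $\Delta$, and because both terms vanish off $C$. With \eqref{eq:Lm},
\[
|h(vx)-h(x)|\le\delta\int_Ch_0(yx)\,dy\le\delta\kappa^{-1}L^mh_0(x)\le\delta\kappa^{-1}\theta^{m-1}h(x)
\]
for all $x\in H$. So $h$ is continuous, and choosing $\delta$ with $\delta\kappa^{-1}\theta^{m-1}\le\frac12$ we obtain the second part of \eqref{eq:h} on $H$ for a suitable symmetric $V_0\subset V_1$.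

\emph{Extension to $G$.} Write $G$ as the disjoint union of cosets $Hc$, with fixed representatives $c$, the coset $H$ being represented by $e$, and put $h(yc)=h(y)$ for $y\in H$. The cosets are open and $\operatorname{supp}\sigma\cup V_0\subset H$, so \eqref{eq:h} and continuity hold on $G$.
\end{proof}

\section{Nondiscrete groups}\label{sec:nondisc}

For $z\in G$ and a unit vector $\xi\in L^2(G)$ put
\[
a_{z,\xi}(x)=\langle\lambda(x)\xi,\lambda(z)\xi\rangle .
\]
Then $\|a_{z,\xi}\|_A\le1=a_{z,\xi}(z)$. If $\xi$ is supported in a small neighborhood of $e$, this is a bump of height $1$ near $z$. We take averages $\sum_ip_ia_{z_i,\xi_i}$, with $\sum_ip_i\delta_{z_i}$ a discretization of $\sigma$. Their cb-norms are small (Lemma~\ref{lem:average}) because of $h$. If the supports of the $\xi_i$ shrink fast enough, all the bumps together behave almost isometrically like the basis of $\ell^1$ (Lemma~\ref{lem:bumps}), and then the averages have norm nearly $1$.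

To see why the cb-norms of the averages are small, suppose for a moment that $G$ is discrete and $\xi=\delta_e$, and let $p(z)=\sigma(\{z\})$. Then $\sum_zp(z)a_{z,\xi}=p$ as a function, and \eqref{eq:integral} bounds $\|p\|_{cb}$ by the supremum of $\sum_zp(z)\sum_r|\alpha(r)||\beta(zr)|$ over unit vectors, that is, by $\|\lambda(\sigma)\|$. In a nondiscrete group we meet $\sum_ip_i\int\|\xi_i\alpha_r\|\,\|(\lambda(z_i)\xi_i)\beta_r\|\,dr$ instead, whose factors depend on $i$, so an operator norm is of no direct use. The function $h$, used in the manner of a Schur test, gives an estimate that survives such local perturbations.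

\begin{lemma}\label{lem:average}
Let $\theta,\sigma,h,V_0$ be as in Lemma~\ref{lem:h}. There are $z_1,\dots,z_k\in G$ $(k\ge1)$, weights $p_i\ge0$ with $\sum_ip_i=1$, and a neighborhood $W$ of $e$ such that
\[
\Big\|\sum_ip_ia_{z_i,\xi_i}\Big\|_{cb}\le8\theta
\]
for all unit vectors $\xi_1,\dots,\xi_k\in L^2(G)$ with compact support in $W$.
\end{lemma}

\begin{proof}
\emph{Discretization.} Let $V'$ be an open symmetric neighborhood of $e$ with $V'V'\subset V_0$. For $y_0\in\operatorname{supp}\sigma$ consider the open set of all $y$ with $yy_0^{-1}\in V'$ and $y_0^{-1}y\in V'$. If $y,y'$ are in it, then $y'y^{-1}=(y'y_0^{-1})(yy_0^{-1})^{-1}\in V_0$ and $y'^{-1}y=(y_0^{-1}y')^{-1}(y_0^{-1}y)\in V_0$. Finitely many of these sets cover the compact set $\operatorname{supp}\sigma$. So $\operatorname{supp}\sigma$ is partitioned into finitely many nonempty Borel sets $E_1,\dots,E_k$ such that $y'y^{-1},\,y'^{-1}y\in V_0$ for $y,y'\in E_i$. Pick $z_i\in E_i$ and put $p_i=\sigma(E_i)$. By \eqref{eq:h}, $h(z_ix)\le2h(yx)$ and $h(z_i^{-1}x)\le2h(y^{-1}x)$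 for $y\in E_i$. Integrating over $E_i$, summing, and using the symmetry of $\sigma$ for the second inequality,
\begin{equation}\label{eq:disc}
\sum_ip_ih(z_ix)\le2\theta\,h(x),\qquad \sum_ip_ih(z_i^{-1}x)\le2\theta\,h(x)\qquad(x\in G).
\end{equation}
Let $W$ be the set of all $w$ with $w^{-1}\in V_0$ and $z_iw^{-1}z_i^{-1}\in V_0$ for $i=1,\dots,k$; it is a neighborhood of $e$.

\emph{Estimate.} Let $T\in M_d(VN(G))$, $\|T\|\le1$, let $\alpha,\beta\in L^2(G;\mathbb C^d)$ be unit vectors, and $a=\sum_ip_ia_{z_i,\xi_i}$. Choose an open $\sigma$-compact subgroup $G_0$ that contains all $z_i$ and the supports of all $\xi_i$ and off which $\alpha,\beta$ vanish. By Lemma~\ref{lem:integral} with $\xi=\xi_i$ and $\eta=\lambda(z_i)\xi_i$, and then by $2AB\le cA^2+c^{-1}B^2$ with $c=h(z_ir)/h(r)$,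
\begin{align*}
|\langle(M_aT)\alpha,\beta\rangle|&\le\sum_ip_i\int_{G_0}\|\xi_i\alpha_r\|\,\|(\lambda(z_i)\xi_i)\beta_r\|\,dr\\
&\le\tfrac12\sum_ip_i\int_{G_0}\Big[\frac{h(z_ir)}{h(r)}\|\xi_i\alpha_r\|^2+\frac{h(r)}{h(z_ir)}\|(\lambda(z_i)\xi_i)\beta_r\|^2\Big]dr .
\end{align*}
We estimate the two parts of the bracket separately, before the factor $\frac12$. In the first part $\|\xi_i\alpha_r\|^2=\int|\xi_i(w)|^2|\alpha(wr)|^2\,dw$. For fixed $w$ substitute $x=wr$. For $w\in W$, \eqref{eq:h} gives
\[
\frac{h(z_ir)}{h(r)}=\frac{h\big((z_iw^{-1}z_i^{-1})\,z_ix\big)}{h(w^{-1}x)}\le4\,\frac{h(z_ix)}{h(x)} .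
\]
Since $\int|\xi_i|^2=1$, the first parts contribute at most $4\int|\alpha(x)|^2\sum_ip_i\frac{h(z_ix)}{h(x)}\,dx\le8\theta$ by \eqref{eq:disc}. In the second part $\|(\lambda(z_i)\xi_i)\beta_r\|^2=\int|\xi_i(w)|^2|\beta(z_iwr)|^2\,dw$. Substitute $x=z_iwr$, so $r=w^{-1}z_i^{-1}x$ and
\[
\frac{h(r)}{h(z_ir)}=\frac{h(w^{-1}z_i^{-1}x)}{h\big((z_iw^{-1}z_i^{-1})\,x\big)}\le4\,\frac{h(z_i^{-1}x)}{h(x)} ;
\]
by the second inequality in \eqref{eq:disc} the second parts also contribute at most $8\theta$. Altogether $|\langle(M_aT)\alpha,\beta\rangle|\le\frac12(8\theta+8\theta)=8\theta$.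
\end{proof}

The next lemma uses that $G$ is nondiscrete. The reason behind it: if $\xi$ concentrates at $e$, then $\langle q,a_{z,\xi}\rangle\to0$ for $q\in C^*_r(G)$, whereas $\langle\lambda(z),a_{z,\xi}\rangle=1$. An operator that almost norms a given $b\in A(G)$ can be chosen in the unit ball of $C^*_r(G)$, and it has to be combined with a multiple of $\lambda(z)$ without increasing the norm.

\begin{lemma}\label{lem:bumps}
Let $G$ be nondiscrete, $X\subset A(G)$ a finite-dimensional subspace, $z\in G$, $\varepsilon>0$, and $U$ a neighborhood of $e$. There is a unit vector $\xi\in L^2(G)$ with compact support in $U$ such that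
\[
\|b+c\,a_{z,\xi}\|_A\ge(1-\varepsilon)\big(\|b\|_A+|c|\big)\qquad(b\in X,\ c\in\mathbb C).
\]
\end{lemma}

\begin{proof}
Let $\delta=\varepsilon/5$ and take a finite $\delta$-net of the compact set $\{(b,c)\in X\times\mathbb C:\|b\|_A+|c|=1\}$ for the norm $\|b\|_A+|c|$, consisting of points of this set. As $\|a_{z,\xi}\|_A\le1$, it suffices, by homogeneity, to find $\xi$ with $\|b+c\,a_{z,\xi}\|_A\ge1-4\delta$ for the finitely many $(b,c)$ in the net. So fix $(b,c)$ with $\|b\|_A+|c|=1$. We show that this inequality holds for all sufficiently small compact neighborhoods $U'$ of $e$ and all unit vectors $\xi$ supported in $U'$.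

By Kaplansky's density theorem there is $f\in C^*_r(G)$ with $\|f\|\le1$ and $\mathrm{Re}\,\langle f,b\rangle\ge\|b\|_A-\delta$. Let $w=\omega\lambda(z)$ with $|\omega|=1$ and $\omega c=|c|$. Let $(k_\iota)$ be an approximate unit of $C_r^*(G)$ with $0\le k_\iota\le1$, and $l_\iota=(1-k_\iota^2)^{1/2}$. Since $C_r^*(G)$ acts nondegenerately, $k_\iota\to1$ strongly, and $\|l_\iota\zeta\|^2=\|\zeta\|^2-\|k_\iota\zeta\|^2\to0$ for $\zeta\in L^2(G)$. Put
\[
g_\iota=k_\iota fk_\iota+l_\iota wl_\iota=R_\iota\begin{pmatrix}f&0\\0&w\end{pmatrix}R_\iota^*,\qquad R_\iota=(k_\iota,\,l_\iota),\quad R_\iota R_\iota^*=k_\iota^2+l_\iota^2=1 .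
\]
Then $\|g_\iota\|\le1$ and $g_\iota\to f$ $\sigma$-weakly. Fix $\iota$ with $\mathrm{Re}\,\langle g_\iota,b\rangle\ge\|b\|_A-2\delta$ and write $g=g_\iota$. By functional calculus $1-l_\iota\in C_r^*(G)$, and $\lambda(z)C_r^*(G)\cup C_r^*(G)\lambda(z)\subset C_r^*(G)$. Expanding $l_\iota wl_\iota=(1-(1-l_\iota))\,w\,(1-(1-l_\iota))$ we see that $g=w+q$ with $q\in C_r^*(G)$. Choose $\phi\in C_c(G)$ with $\|q-\lambda(\phi)\|\le\delta$.

Now let $a=a_{z,\xi}$ with $\xi$ supported in $U'$. We have $|a|\le1$, and $a(x)\ne0$ requires that $xU'$ meets $zU'$, i.e.\ $x\in zU'U'^{-1}$. Hence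
\[
|\langle q,a\rangle|\le\delta+\Big|\int\phi(x)a(x)\,dx\Big|\le\delta+\|\phi\|_\infty\,|U'U'^{-1}|\le2\delta
\]
for small $U'$, because $|\{e\}|=0$ in a nondiscrete group. Since $\langle w,a\rangle=\omega a(z)=\omega$,
\[
\|b+ca\|_A\ge\mathrm{Re}\,\langle g,b+ca\rangle\ge\|b\|_A-2\delta+|c|-2\delta|c|\ge1-4\delta .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:A} for nondiscrete $G$]
For $n\ge1$ apply Lemmas~\ref{lem:h} and~\ref{lem:average} with $\theta=2^{-n-3}$. This gives points $z_{n,i}$, weights $p_{n,i}$ ($1\le i\le k_n$) and a neighborhood $W_n$ of $e$. Enumerate the pairs $(n,i)$ lexicographically by $j=j(n,i)=1,2,\dots$. By Lemma~\ref{lem:bumps} choose successively, for $j=j(n,i)$, unit vectors $\xi_j$ with compact support in $W_n$ such that $a_j=a_{z_{n,i},\xi_j}$ satisfies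
\[
\|b+ca_j\|_A\ge(1-2^{-j-1})\big(\|b\|_A+|c|\big)\qquad(b\in\operatorname{span}(a_1,\dots,a_{j-1}),\ c\in\mathbb C).
\]
Splitting off the terms with the largest index one after the other,
\[
\Big\|\sum_{j\ge J}c_ja_j\Big\|_A\ge\prod_{j\ge J}(1-2^{-j-1})\sum_{j\ge J}|c_j|\ge(1-2^{-J})\sum_{j\ge J}|c_j|
\]
for finitely supported $(c_j)$. Put $y_n=\sum_ip_{n,i}a_{j(n,i)}$. Then $\|y_n\|_A\le1$, and $\|y_n\|_{cb}\le8\cdot2^{-n-3}=2^{-n}$ by Lemma~\ref{lem:average}. The pairs with first coordinate at least $N$ have numbers $j\ge N$, since every $k_n\ge1$; and $\sum_ip_{n,i}=1$. So \eqref{eq:l1} holds with $\eta_N=2^{-N}$.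
\end{proof}

\section{Discrete groups}\label{sec:disc}

Now $G$ is discrete, and infinite because it is not amenable. The averages of the last section become useless: if $V_0=\{e\}$, the bumps are the functions $1_{\{z\}}$, and with $p(z)=\sigma(\{z\})$ the norm $\|\sum_zp(z)1_{\{z\}}\|_A\le(\sum_zp(z)^2)^{1/2}=\|\lambda(\sigma)\delta_e\|\le\|\lambda(\sigma)\|$ is small together with the cb-norm. As in Section~\ref{sec:free} we pass from $p(z)$ to coefficients of modulus $\sqrt{p(z)}$. With $M=VN(G)$ we use the trace $\tau$, the norms $\|\cdot\|_p$ and the functionals $\Omega_w$ of Subsection~\ref{subsec:disc}.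

\begin{lemma}\label{lem:sqrt}
Let $\theta,\sigma,h$ be as in Lemma~\ref{lem:h} and $p(z)=\sigma(\{z\})$, a finitely supported symmetric function. If $|a(z)|^2=p(z)$ for all $z\in G$, then $\|a\|_{cb}\le2\sqrt\theta$.
\end{lemma}

\begin{proof}
Orient the pairs by $h$: apply Lemma~\ref{lem:rowcol} with $\Gamma_1=\{(s,t):h(t)\ge h(s)\}$ and $\Gamma_2=\{(s,t):h(t)<h(s)\}$. With $z=st^{-1}$, Lemma~\ref{lem:h} and, for the first sum, the symmetry of $p$ give
\begin{gather*}
\sum_{t:(s,t)\in \Gamma_1}|a(st^{-1})|^2=\sum_{z:\,h(z^{-1}s)\ge h(s)}p(z)\le\sum_zp(z)\frac{h(z^{-1}s)}{h(s)}\le\theta,\\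
\sum_{s:(s,t)\in \Gamma_2}|a(st^{-1})|^2=\sum_{z:\,h(zt)>h(t)}p(z)\le\sum_zp(z)\frac{h(zt)}{h(t)}\le\theta .\qedhere
\end{gather*}
\end{proof}

By the end of Section~\ref{sec:free} we also have to concentrate. We multiply the operators $\sum_z\varepsilon_z\sqrt{p(z)}\lambda(z)$, $\varepsilon_z=\pm1$, by projections $P$ of small trace and normalize in $\|\cdot\|_1$. The next lemma says that suitable signs prevent $\|Py\|_1$ from being much smaller than $\tau(P)$.

\begin{lemma}\label{lem:signs}
Let $P\in M$ be a projection with $t=\tau(P)>0$ and $p$ a finitely supported probability on $G$. There are signs $\varepsilon_z$ such that $y=\sum_z\varepsilon_z\sqrt{p(z)}\,\lambda(z)$ satisfies $\|Py\|_1\ge t/\sqrt3$.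
\end{lemma}

\begin{proof}
Choose the signs independently and uniformly at random; $\mathbb E$ is the expectation. Since $\mathbb E\,yy^*=\sum_zp(z)=1$, we have $\mathbb E\|Py\|_2^2=\mathbb E\,\tau(Pyy^*)=t$. Next,
\[
\|Py\|_4^4=\tau(Pyy^*Pyy^*)=\sum_{z_1,\dots,z_4}\prod_{i=1}^4\varepsilon_{z_i}\sqrt{p(z_i)}\;\tau\big(P\lambda(z_1z_2^{-1})P\lambda(z_3z_4^{-1})\big).
\]
In the expectation only quadruples in which every element occurs an even number of times contribute; each of these satisfies $z_1=z_2,\,z_3=z_4$, or $z_1=z_4,\,z_2=z_3$, or $z_1=z_3,\,z_2=z_4$. For unitaries $u,u'\in M$ we have $|\tau(PuPu')|\le\|Pu\|_2\|Pu'\|_2=t$. So the quadruples of each of the three types contribute at most $t\sum_{z,z'}p(z)p(z')=t$ in modulus, and $\mathbb E\|Py\|_4^4\le3t$. By \eqref{eq:holder} and H\"older's inequality for $\mathbb E$,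
\[
t=\mathbb E\|Py\|_2^2\le\big(\mathbb E\|Py\|_1\big)^{2/3}\big(\mathbb E\|Py\|_4^4\big)^{1/3}\le\big(\mathbb E\|Py\|_1\big)^{2/3}(3t)^{1/3},
\]
that is, $\mathbb E\|Py\|_1\ge t/\sqrt3$. Some choice of signs does as well as the mean.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:A} for discrete $G$]
\emph{Choices.} As $M$ is infinite-dimensional, it contains a sequence of nonzero pairwise orthogonal projections. Their traces are positive with sum at most $1$, so they tend to $0$. Passing to a subsequence we obtain orthogonal projections $P_k$, $k\ge1$, with $t_k=\tau(P_k)>0$ and $t_j\le2^{-j}\min_{k<j}4^{-k}t_k^2/3$ for $j\ge2$, hence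
\begin{equation}\label{eq:traces}
\sum_{j>k}t_j\le4^{-k}t_k^2/3 .
\end{equation}
For each $k$ make the following choices in this order. Take a finite sum $x_k=\sum_gx_k(g)\lambda(g)$ with $\|x_k-P_k\|_2\le2^{-k}t_k/\sqrt3$; it is needed because Lemma~\ref{lem:sqrt} will control the multiplier norms belonging to $\lambda(g)y$, but not those belonging to $P_ky$. Then take $\theta_k\in(0,1)$ so small that
\[
\frac{\sqrt3}{t_k}\,\sum_g|x_k(g)|\cdot2\sqrt{\theta_k}\le2^{-k}.
\]
Let $p_k(z)=\sigma(\{z\})$ with $\sigma$ from Lemma~\ref{lem:h} for $\theta_k$, and take $y^{(k)}$ from Lemma~\ref{lem:signs} for $P_k$ and $p_k$; note that $\|y^{(k)}\|_2=1$. Put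
\[
w_k=P_ky^{(k)},\qquad a_k=\frac{\Omega_{x_ky^{(k)}}}{\|w_k\|_1},\qquad\text{where}\quad\|w_k\|_1\ge\frac{t_k}{\sqrt3} .
\]

\emph{Step 1: $\|a_k\|_{cb}\le2^{-k}$.} As $\Omega_{y^{(k)}}(x)$ is the coefficient of $y^{(k)}$ at $x^{-1}$, its modulus squared is $p_k(x^{-1})=p_k(x)$, and $\|\Omega_{y^{(k)}}\|_{cb}\le2\sqrt{\theta_k}$ by Lemma~\ref{lem:sqrt}. Let $(R_ga)(x)=a(xg)$. For $a\in A(G)$ we have $R_ga\in A(G)$ and $\langle T,R_ga\rangle=\langle T\lambda(g),a\rangle$, as one sees on $T=\lambda(x)$. Hence $\Omega_{\lambda(g)y}=R_g\Omega_y$. From $(R_ga)b=R_g(a\,R_{g^{-1}}b)$ we get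
\[
\langle M_{R_ga}T,b\rangle=\langle T,R_g(a\,R_{g^{-1}}b)\rangle=\langle M_a(T\lambda(g)),R_{g^{-1}}b\rangle=\langle M_a(T\lambda(g))\lambda(g)^{-1},b\rangle .
\]
So $M_{R_ga}$ is $M_a$ preceded and followed by right multiplication with a unitary, and $\|R_ga\|_{cb}=\|a\|_{cb}$. It follows that $\|\Omega_{x_ky^{(k)}}\|_{cb}\le\sum_g|x_k(g)|\cdot2\sqrt{\theta_k}$, and the claim follows by the choice of $\theta_k$.

\emph{Step 2: $a_k$ is close to a normalized $\Omega_{w_k}$.} We have
\begin{equation}\label{eq:close}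
\Big\|a_k-\frac{\Omega_{w_k}}{\|w_k\|_1}\Big\|_A=\frac{\|(x_k-P_k)y^{(k)}\|_1}{\|w_k\|_1}\le\frac{\|x_k-P_k\|_2\,\|y^{(k)}\|_2}{\|w_k\|_1}\le2^{-k},
\end{equation}
so $\|a_k\|_A\le1+2^{-k}$.

\emph{Step 3: test operators.} For the lower $\ell^1$-estimate we want, for $c\in\ell^\infty$, one operator $T_c$ with $\|T_c\|\le\|c\|_\infty$ whose pairing with $\Omega_{w_k}/\|w_k\|_1$ is close to $c_k$ for every $k$. Let $w_k=u_k|w_k|$ be the polar decomposition. For a single $k$ the operator $c_ku_k^*$ is perfect. The sum $\sum_kc_ku_k^*$ need not satisfy the norm bound: the initial spaces of the $u_k^*$ are orthogonal, as $u_ku_k^*\le P_k$, but their ranges, the ranges of the projections $J_k=u_k^*u_k$, may overlap. However, $\tau(J_k)=\tau(u_ku_k^*)\le t_k$ decreases so fast that we can afford to remove from the range of $u_k^*$ everything that belongs to later indices. Let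
\[
Q_k=\bigvee_{j\ge k}J_j,\qquad \tau(Q_k)\le\sum_{j\ge k}t_j,\qquad Z_k=Q_k-Q_{k+1}.
\]
The $Z_k$ are pairwise orthogonal projections, since $(Q_k)$ decreases. As $Q_ku_k^*=u_k^*$, we have $Z_ku_k^*=(1-Q_{k+1})u_k^*$; also $u_k^*=u_k^*P_k$. For $c\in\ell^\infty$ the series
\[
T_c=\sum_kc_kZ_ku_k^*P_k
\]
converges strongly in $M$ and $\|T_c\|\le\|c\|_\infty$, because $\|T_c\zeta\|^2=\sum_k|c_k|^2\|Z_ku_k^*P_k\zeta\|^2\le\|c\|_\infty^2\sum_k\|P_k\zeta\|^2$. From $w_k=P_kw_k$ and the orthogonality of the $P_j$,
\[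
\langle T_c,\Omega_{w_k}\rangle=\tau(T_cw_k)=c_k\,\tau\big((1-Q_{k+1})u_k^*w_k\big)=c_k\big(\|w_k\|_1-\tau(Q_{k+1}|w_k|)\big),
\]
and by \eqref{eq:traces} and $\|w_k\|_2\le\|y^{(k)}\|_2=1$,
\[
0\le\tau(Q_{k+1}|w_k|)\le\tau(Q_{k+1})^{1/2}\|w_k\|_2\le\Big(\sum_{j>k}t_j\Big)^{1/2}\le\frac{2^{-k}t_k}{\sqrt3}\le2^{-k}\|w_k\|_1 .
\]
Together with \eqref{eq:close},
\begin{equation}\label{eq:test}
|\langle T_c,a_k\rangle-c_k|\le2\cdot2^{-k}\,\|c\|_\infty\qquad(k\ge1).
\end{equation}

\emph{Step 4: conclusion.} Put $y_k=a_k/(1+2^{-k})$. Then $\|y_k\|_A\le1$ and $\|y_k\|_{cb}\le2^{-k}$. Given a finitely supported $(d_k)_{k\ge N}$, let $c_k=\overline{\operatorname{sgn}d_k}$ for $k\ge N$ and $c_k=0$ for $k<N$. Then $\|T_c\|\le\|c\|_\infty\le1$ and $d_kc_k=|d_k|$, so taking real parts and using \eqref{eq:test},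
\[
\Big\|\sum_{k\ge N}d_ky_k\Big\|_A\ge\Big|\sum_{k\ge N}d_k\langle T_c,y_k\rangle\Big|\ge\sum_{k\ge N}|d_k|\,\frac{1-2\cdot2^{-k}}{1+2^{-k}}\ge\sum_{k\ge N}|d_k|\,(1-3\cdot2^{-k}),
\]
where the last step is $(1-3s)(1+s)\le1-2s$. So \eqref{eq:l1} holds with $\eta_N=3\cdot2^{-N}$.
\end{proof}

This completes the proof of Proposition~\ref{prop:A}, and with Section~\ref{sec:reduction} the proofs of Theorems~\ref{thm:main} and~\ref{thm:size}.

\begin{thebibliography}{9}

\bibitem{Greenleaf}
Greenleaf, \emph{Invariant Means on Topological Groups}.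

\bibitem{Poulin}
Denis Poulin, \emph{Characterization of amenability by a factorization property of the group von Neumann algebra}, arXiv:1108.3020 (2011).

\end{thebibliography}

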